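# Non-existence, uniqueness and generic failure for the Laplacian coflow of coclosed $G_2$-structures

## 1. Four theorems about starting the flow $\partial_t\psi=dd^*_\psi\psi$

**Theorem A.** On $T^7=\mathbb R^7/\mathbb Z^7$ use coordinates $(x,y_1,\dots,y_6)$, put $z_k=y_{2k-1}+iy_{2k}$, $\omega=\sum_k dy_{2k-1}\wedge dy_{2k}$, $\Omega=dz_1\wedge dz_2\wedge dz_3$, and take the orientation $dx\wedge\omega^3/6$. For a smooth $1$-periodic $f_0:\mathbb R\to\mathbb R$ put
$$\psi_0[f_0]=\tfrac12\omega^2+dx\wedge\big(\mathrm{Re}\,\Omega+f_0'(x)\,\mathrm{Im}\,\Omega\big).\tag{1}$$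
Then $\psi_0[f_0]$ is a closed positive $4$-form. If $f_0$ is not real analytic (for example, if $f_0\not\equiv0$ vanishes on an interval), there is no $\varepsilon>0$ for which the Laplacian coflow $\partial_t\psi=dd^*_\psi\psi$ has a solution on $[0,\varepsilon)$ with $\psi(0)=\psi_0[f_0]$.

Here and below, a *solution on* $[0,\varepsilon)$ with initial form $\psi_0$ (positive, $d\psi_0=0$) is a smooth family $\psi(t)$, $t\in[0,\varepsilon)$, of positive $4$-forms with $\psi(0)=\psi_0$, with $\psi(t)-\psi_0$ exact for each $t$, and with $\partial_t\psi=dd^*_\psi\psi$.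

**Theorem B.** On any closed oriented $M^7$, two solutions on $[0,\varepsilon)$ with the same initial form coincide.

**Theorem C.** Let $M$ be a closed oriented $7$-manifold and $c\in H^4(M;\mathbb R)$ a class containing a positive form. In the space $\mathcal P_c$ of positive closed forms in $c$ (with the $C^\infty$ topology, a Baire space), the set of $\psi_0$ admitting a solution on some $[0,\varepsilon)$, $\varepsilon>0$, is meager. In particular, data without a solution are dense in $\mathcal P_c$.

**Theorem D.** The coflow has a solution on some $[0,\varepsilon)$ starting at $\psi_0[f_0]$ if and only if there are $\delta>0$ and a smooth function $v(u,\tau)$ on $\mathbb R\times[0,\delta]$, $1$-periodic in $u$, solving graphical curve shortening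
$$v_\tau=\frac{v_{uu}}{1+v_u^2},\qquad v(\cdot,\delta)=f_0.\tag{2}$$

In plain words, the question is this. You are handed a closed positive $4$-form on a closed oriented $7$-manifold. Can you always run the coflow for some short positive time? The question is taken from Amanda Maria Petcu, "The hypersymplectic flow descended from the $G_2$-Laplacian coflow", arXiv:2604.18554 (2026). Theorem A answers it: no. Replacing $f_0$ by $\epsilon f_0$ with $\epsilon\to0$, one sees that data without a solution occur arbitrarily $C^\infty$-close to the flat form $\psi_0[0]$. Theorem C says that, in the sense of Baire category, failure is the rule in every class and on every $M$ where the question makes sense. Theorem D describes exactly what happens in the family (1): the coflow there is curve shortening run backward.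

## 2. Positive $4$-forms and the operator $\psi\mapsto dd^*_\psi\psi$

On $\mathbb R^7=\mathbb R\times\mathbb C^3$, with $\omega,\Omega$ as above, the Euclidean metric and the orientation $dx\wedge\omega^3/6$, put
$$\psi_{st}=\tfrac12\omega^2-dx\wedge\mathrm{Im}\,\Omega,\qquad \varphi_{st}=dx\wedge\omega+\mathrm{Re}\,\Omega .$$

**Definition.** A $4$-form $\psi$ on an oriented $7$-dimensional vector space $W$ is *positive* if $\psi=P^*\psi_{st}$ for an orientation-preserving linear isomorphism $P:W\to\mathbb R^7$. A $4$-form on $M$ is positive if it is so at every point.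

The stabilizer of $\psi_{st}$ in $GL^+(7)$ is the compact group $G_2\subset SO(7)$, of dimension $14$. So the metric $g_\psi=P^*g_{st}$ does not depend on $P$, and neither does $\varphi=*_\psi\psi=P^*\varphi_{st}$. Since $49-14=35=\dim\Lambda^4$, the positive forms are one open orbit. Thus $g_\psi$ and $\varphi$ at a point are smooth, nonlinear functions of $\psi$ at that point, and positivity is a $C^0$-open condition.

Let us check $*\psi_{st}=\varphi_{st}$, since we need the constituents. On $\mathbb C^3$, $\Omega\wedge\bar\Omega=-2i\,\mathrm{Re}\,\Omega\wedge\mathrm{Im}\,\Omega$; reordering, $\Omega\wedge\bar\Omega=-\prod_k(dz_k\wedge d\bar z_k)=-(-2i)^3\mathrm{vol}_6=-8i\,\mathrm{vol}_6$. So $\mathrm{Re}\,\Omega\wedge\mathrm{Im}\,\Omega=4\,\mathrm{vol}_6$. Expanding the product, each of $\mathrm{Re}\,\Omega,\mathrm{Im}\,\Omega$ is a sum of four orthonormal monomials with signs, so each has squared norm $4$. As $*_6^2=-1$ on $3$-forms, $\mathrm{Re}\,\Omega\wedge\mathrm{Im}\,\Omega=\langle\mathrm{Re}\,\Omega,-*_6\mathrm{Im}\,\Omega\rangle\mathrm{vol}_6$,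 and equality in Cauchy–Schwarz gives
$$*_6\mathrm{Re}\,\Omega=\mathrm{Im}\,\Omega,\qquad *_6\mathrm{Im}\,\Omega=-\mathrm{Re}\,\Omega .\tag{3}$$
For a $3$-form $\beta$ on $\mathbb C^3$ one has $*(dx\wedge\beta)=*_6\beta$, and $*(\frac12\omega^2)=dx\wedge\omega$. Hence $*\psi_{st}=dx\wedge\omega-*_6\mathrm{Im}\,\Omega=\varphi_{st}$.

In dimension $7$, $d^*=(-1)^{7(k+1)+1}*d*$ on $k$-forms, so $d^*=*d*$ on $4$-forms, and
$$dd^*_\psi\psi=d\,{*_\psi}\,d\,{*_\psi}\,\psi=d\,{*_\psi}\,d\varphi .$$
This is a second-order quasilinear operator in $\psi$. The star depends on $\psi$, so its linearization is not the Hodge operator; that is the source of everything below.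

As a first case, let $\psi$ have constant coefficients on $T^7$. Then $d\varphi=0$, so $\psi$ is stationary. In particular $\psi_0[0]=\frac12\omega^2+dx\wedge\mathrm{Re}\,\Omega$ is stationary, and torsion-free: both $\psi$ and $\varphi$ are closed.

A word on the vocabulary of Theorem C. A subset of a topological space is *nowhere dense* if its closure has empty interior, and *meager* if it is a countable union of nowhere dense sets. In a Baire space the complement of a meager set is dense. For example, $\mathbb Q$ is meager in $\mathbb R$.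

Two facts are given with the problem. The Laplacian flow $\partial_t\varphi=\Delta_\varphi\varphi$ of closed $G_2$-structures is weakly parabolic in the direction of closed $3$-forms, and DeTurck's trick turns it into a strictly parabolic flow with short-time existence (Bryant–Xu). The Laplacian coflow, introduced by Karigiannis, McKay and Tsui, is not weakly parabolic in the direction of closed $4$-forms (Grigorian). Failure of parabolicity alone does not prove non-existence for any particular initial form. We begin by testing the flow by hand.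

## 3. Plane curves inside $T^7$: backward curve shortening

Consider forms depending only on $x$, in the family
$$\psi=\tfrac12\omega^2+dx\wedge(p\,\mathrm{Re}\,\Omega+q\,\mathrm{Im}\,\Omega),\qquad p=p(x),\ q=q(x)\ \text{1-periodic},\quad r=\sqrt{p^2+q^2}.\tag{4}$$

**Lemma 1.** The form (4) is closed, and it is positive if and only if $r>0$ everywhere. In that case $g_\psi=r^2dx^2+g_6$ with $g_6$ flat, $\varphi=r\,dx\wedge\omega+r^{-1}(p\,\mathrm{Im}\,\Omega-q\,\mathrm{Re}\,\Omega)$, and
$$d^*\psi=-\tfrac1r\Big(\partial_x\big(\tfrac pr\big)\mathrm{Re}\,\Omega+\partial_x\big(\tfrac qr\big)\mathrm{Im}\,\Omega\Big).$$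
For smooth families of forms (4) with $r>0$, the equation $\partial_t\psi=dd^*_\psi\psi$ is equivalent to
$$\partial_t(p,q)=-\partial_x\big(r^{-1}\partial_xT\big),\qquad T=(p,q)/r.\tag{5}$$

*Proof.* The coefficients depend only on $x$ and the non-constant part contains $dx$, so $d\psi=0$. If $r=0$ at a point, then $\iota_{\partial_x}\psi=0$ there. A positive form has no such vector: $G_2$ is transitive on unit vectors and $\iota_{\partial_x}\psi_{st}\neq0$. So $\psi$ is not positive. If $r>0$, write $p=-r\sin\vartheta$, $q=-r\cos\vartheta$. Since $\mathrm{Im}(e^{i\vartheta}\Omega)=\sin\vartheta\,\mathrm{Re}\,\Omega+\cos\vartheta\,\mathrm{Im}\,\Omega$, we have $p\,\mathrm{Re}\,\Omega+q\,\mathrm{Im}\,\Omega=-r\,\mathrm{Im}(e^{i\vartheta}\Omega)$. At a given point the orientation-preserving linear map $(x,z_1,z_2,z_3)\mapsto(rx,e^{i\vartheta}z_1,z_2,z_3)$ pulls $\psi_{st}$ back to $\psi$. So $\psi$ is positive, $g_\psi=r^2dx^2+g_6$, and $\varphi=r\,dx\wedge\omega+\mathrm{Re}(e^{i\vartheta}\Omega)$, where $\mathrm{Re}(e^{i\vartheta}\Omega)=\cos\vartheta\,\mathrm{Re}\,\Omega-\sin\vartheta\,\mathrm{Im}\,\Omega=r^{-1}(p\,\mathrm{Im}\,\Omega-q\,\mathrm{Re}\,\Omega)$.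

As $r$ depends only on $x$, $d(r\,dx\wedge\omega)=0$ and $d\varphi=dx\wedge\big(\partial_x(\frac pr)\mathrm{Im}\,\Omega-\partial_x(\frac qr)\mathrm{Re}\,\Omega\big)$. For a $3$-form $\beta$ on $\mathbb C^3$ and this metric, $|dx\wedge\beta|^2=r^{-2}|\beta|^2$ and the volume form is $r\,dx\wedge\mathrm{vol}_6$, so $*(dx\wedge\beta)=r^{-1}*_6\beta$. With (3) this gives the formula for $d^*\psi=*d\varphi$. Applying $d$ and comparing coefficients of $dx\wedge\mathrm{Re}\,\Omega$ and $dx\wedge\mathrm{Im}\,\Omega$ gives (5). $\square$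

With $p=1$, $q=f_0'$ we have $r>0$, so $\psi_0[f_0]$ is closed and positive: the first claim of Theorem A.

Here are the simplest cases. If $q=0$ and $p>0$, then $T=(1,0)$ and nothing moves. If $(p,q)=(1,0)+s(p_1,q_1)$ with $s$ small, then $T=(1,sq_1)+O(s^2)$, and (5) linearizes to $\partial_tp_1=0$, $\partial_tq_1=-\partial_x^2q_1$. This is the backward heat equation. The $k$-th Fourier coefficient of a solution is multiplied by $e^{4\pi^2k^2t}$, so the linear problem is solvable for a positive time only if the initial Fourier coefficients decay like a Gaussian in $k$. This strongly suggests non-existence, but a linearization proves nothing about the nonlinear flow. Fortunately (5) can be understood exactly: think of $(p,q)$ as the velocity of a plane curve.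

**Lemma 2.** Suppose a solution on $[0,\varepsilon)$ with $\psi(0)=\psi_0[f_0]$ has the form (4) for every $t$. Then there are $\delta\in(0,\varepsilon)$ and a smooth $v$ on $\mathbb R\times[0,\delta]$, $1$-periodic in $u$, satisfying (2).

*Proof.* **Step 1: build the curve.** The purpose is to integrate $(p,q)$ in $x$. Since $p(\cdot,0)=1$, choose $\delta\in(0,\varepsilon)$ with $p>0$ on $[0,\delta]$. Define
$$\gamma(x,t)=(x,f_0(x))-\int_0^t r^{-1}\partial_xT\,dt'.$$
By (5), $\partial_t\gamma_x=\partial_t(p,q)$, and $\gamma_x=(1,f_0')=(p,q)$ at $t=0$. Hence $\gamma_x=(p,q)$ for all $t\in[0,\delta]$. Also $\gamma(x+1,t)=\gamma(x,t)+(1,0)$, because the integrand is periodic. The speed of $\gamma$ is $r$ and its unit tangent is $T$. With $\mathsf N=(-q,p)/r$ and the signed curvature $\kappa$ defined by $r^{-1}T_x=\kappa\mathsf N$, we get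
$$\gamma_t=-r^{-1}T_x=-\kappa\mathsf N.\tag{6}$$

**Step 2: write the curve as a graph.** The purpose is to remove the parametrization. Since $\partial_x\gamma_1=p>0$ and $\gamma_1(x+1,t)=\gamma_1(x,t)+1$, each $\gamma_1(\cdot,t)$ is a diffeomorphism of $\mathbb R$. So $\gamma_2=f(\gamma_1,t)$ with $f$ smooth and $1$-periodic on $\mathbb R\times[0,\delta]$ and $f(\cdot,0)=f_0$. Differentiating in $x$ gives $f_u=q/p$. From $T=(1,f_u)/\sqrt{1+f_u^2}$ one finds $T_u=\frac{f_{uu}}{1+f_u^2}\mathsf N$, and dividing by $\sqrt{1+f_u^2}=r/p$ gives $\kappa=f_{uu}(1+f_u^2)^{-3/2}$. Then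
$$f_t=\partial_t\gamma_2-f_u\,\partial_t\gamma_1=-\frac{\kappa}{r}\Big(p+\frac{q^2}p\Big)=-\kappa\frac rp=-\frac{f_{uu}}{1+f_u^2}.$$
Put $v(u,\tau)=f(u,\delta-\tau)$. $\square$

**Lemma 3.** Conversely, if $\delta>0$ and $v$ are as in Theorem D, there is a solution of the coflow on $[0,\delta)$ starting at $\psi_0[f_0]$.

*Proof.* The point is to restore the parametrization moving in the normal direction. Let $f(u,t)=v(u,\delta-t)$, so $f_t=-f_{uu}/(1+f_u^2)$ and $f(\cdot,0)=f_0$. Solve the ODE
$$\partial_t\gamma_1=\frac{f_uf_{uu}}{(1+f_u^2)^2}(\gamma_1,t),\qquad\gamma_1(x,0)=x .$$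
Its right side is bounded, smooth and $1$-periodic. So the flow exists on $[0,\delta]$, commutes with unit translations, and has $\partial_x\gamma_1>0$. Put $\gamma_2=f(\gamma_1,t)$. Then
$$\partial_t\gamma_2=-\frac{f_{uu}}{1+f_u^2}+\frac{f_u^2f_{uu}}{(1+f_u^2)^2}=-\frac{f_{uu}}{(1+f_u^2)^2}.$$
Since $-\kappa\mathsf N=-\frac{f_{uu}}{(1+f_u^2)^{3/2}}\cdot\frac{(-f_u,1)}{(1+f_u^2)^{1/2}}$, this says $\gamma_t=-\kappa\mathsf N=-r^{-1}\partial_xT$ with $(p,q)=\gamma_x$. Here $(p,q)$ is $1$-periodic in $x$, has $p>0$, and equals $(1,f_0')$ at $t=0$. Differentiating in $x$ gives (5). By Lemma 1 the forms (4) are positive, start at $\psi_0[f_0]$ and satisfy $\partial_t\psi=d(d^*\psi)$. Integrating in $t$, $\psi(t)-\psi_0[f_0]=d\int_0^td^*\psi\,dt'$ is exact. $\square$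

**Lemma 4.** If $v$ is smooth on $\mathbb R\times[0,\delta]$, $\delta>0$, $1$-periodic in $u$, and $v_\tau=v_{uu}/(1+v_u^2)$, then $v(\cdot,\delta)$ is real analytic.

*Proof.* The trick is to shear the solution in $u$ and see that the shear parameter enters analytically. Recall that $C^{\beta,\beta/2}$ denotes functions that are $\beta$-Hölder in $u$ and $\beta/2$-Hölder in $\tau$, and that $w\in C^{2+\beta,1+\beta/2}$ has $w,w_u,w_{uu},w_\tau\in C^{\beta,\beta/2}$. Fix $\beta\in(0,1)$, let $X=C^{2+\beta,1+\beta/2}(\mathbb R/\mathbb Z\times[0,\delta])$ and $Y=C^{\beta,\beta/2}$ on the same set. Define $\Phi:\mathbb R\times X\to Y\times C^{2+\beta}(\mathbb R/\mathbb Z)$ by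
$$\Phi(\lambda,w)=\Big(w_\tau-\frac{w_{uu}}{1+w_u^2}-\lambda w_u,\ w(\cdot,0)-v(\cdot,0)\Big).$$

**Step 1: $\Phi$ is real analytic.** This is needed for the analytic implicit function theorem. $Y$ is a Banach algebra. The function $1+w_u^2\ge1$ lies in $Y$, and it is invertible there because $|1/F(a)-1/F(b)|\le|F(a)-F(b)|$ when $F\ge1$. So $\Phi$ is composed of bounded linear and bilinear maps and inversion in a Banach algebra, which is analytic on the open set of invertible elements.

**Step 2: the derivative in $w$ is an isomorphism.** At $(0,v)$ it is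
$$\zeta\mapsto\Big(\zeta_\tau-\frac{\zeta_{uu}}{1+v_u^2}+\frac{2v_uv_{uu}}{(1+v_u^2)^2}\zeta_u,\ \zeta(\cdot,0)\Big),$$
a linear uniformly parabolic operator with smooth coefficients together with the initial trace. By linear Schauder theory on the circle it is an isomorphism $X\to Y\times C^{2+\beta}$. Hence the zeros of $\Phi$ near $(0,v)$ form a curve $\lambda\mapsto w_\lambda$, analytic in $\lambda$ with values in $X$.

**Step 3: identify the curve.** Put $v^\lambda(u,\tau)=v(u+\lambda\tau,\tau)$. Then $v^\lambda_\tau=v_\tau+\lambda v_u$ at the shifted point, so $\Phi(\lambda,v^\lambda)=0$. Since $v$ is smooth on a compact set, $\lambda\mapsto v^\lambda$ is Lipschitz into $C^3\subset X$ for $\lambda$ near $0$, and $v^0=v$. Thus $v^\lambda=w_\lambda$ for small $\lambda$. Evaluation at $(u,\delta)$ is a bounded linear functional on $X$, so $\lambda\mapsto v(u+\lambda\delta,\delta)$ is analytic near $\lambda=0$, for every $u$. As $\delta>0$, $v(\cdot,\delta)$ is real analytic. $\square$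

Lemmas 2 and 4 show that if $f_0$ is not real analytic, there is no solution *of the form* (4). This is not Theorem A: a solution could conceivably leave the family (4) at once. The initial form is invariant under a large symmetry group, but averaging a solution over the group does not help, because the equation is nonlinear and an average of solutions need not be a solution. What would help is uniqueness. If $\gamma$ is a symmetry of $\psi_0$, then $\gamma^*\psi(t)$ is again a solution with the same initial form, and uniqueness makes it equal to $\psi(t)$. So we must prove uniqueness for an equation that we have just seen to be partly backward.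

## 4. The principal symbol in DeTurck's gauge

The first thing to try for uniqueness is DeTurck's trick: add a Lie derivative so that the equation becomes strictly parabolic. We compute to see what happens. The symbol of a differential operator is taken with $\partial_j$ replaced by $\xi_j$, without factors of $i$. So $d\to\xi\wedge$ and $d^*\to-\iota_\xi$ (contraction with $\xi^\sharp$), and an equation $\partial_tu=Pu$ with $P$ of second order is strictly parabolic if $\langle\sigma_P(\xi)h,h\rangle>0$ for $\xi,h\ne0$. The heat equation has symbol $|\xi|^2$.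

**Some $G_2$ algebra.** Let $B\in\mathfrak{gl}(7)$ act on forms as a derivation ($B\xi=-\xi\circ B$ on covectors). Because the positive forms are one open orbit and $\psi\mapsto(g,\varphi)$ is equivariant, every $h\in\Lambda^4$ is $B\psi$ for some $B$, and the derivatives in direction $h=B\psi$ are $D\varphi(\psi)[h]=B\varphi$ and $Dg(\psi)[h]=Bg$. As $G_2$-modules, $\mathfrak{gl}(7)=\mathbb R\oplus\mathfrak{so}(7)\oplus S^2_0$ and $\mathfrak{so}(7)=\mathfrak g_2\oplus\mathbb R^7$. The kernel of $B\mapsto B\psi$ is $\mathfrak g_2$. We recall that $\mathbb R^7$ and $S_0^2$ (dimension $27$) are irreducible. Hence $\Lambda^4=\Lambda^4_1\oplus\Lambda^4_7\oplus\Lambda^4_{27}$, the images of $\mathbb R,\mathfrak{so}(7),S^2_0$. The summands are irreducible and pairwise inequivalent, so by Schur's lemma they are orthogonal. Define $J$ by $D\varphi(\psi)[h]=*Jh$.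

**Lemma 5.** $J=\frac34$ on $\Lambda^4_1$, $J=1$ on $\Lambda^4_7$, $J=-1$ on $\Lambda^4_{27}$. Moreover $Dg(\psi)[h]=0$ for $h\in\Lambda^4_7$, and $\Lambda^4_7=\{\xi\wedge\varphi\}$.

*Proof.* Scaling $\psi\to\lambda^4\psi$ gives $\varphi\to\lambda^3\varphi$, so $D\varphi[4\psi]=3\varphi=*3\psi$ and $J=\frac34$ on $\Lambda^4_1=\mathbb R\psi$. If $B\in\mathfrak{so}(7)$, then $e^{sB}$ consists of oriented isometries. So $B$ commutes with $*$ and kills $g$: $B\varphi=B{*\psi}=*B\psi$ and $Bg=0$. If $B\in S_0^2$, then $B$ acts symmetrically on forms and $B\,\mathrm{vol}=0$. Applying $B$ to $\alpha\wedge*\gamma=\langle\alpha,\gamma\rangle\mathrm{vol}$ gives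
$$\alpha\wedge B{*\gamma}=-(B\alpha)\wedge*\gamma=-\langle\alpha,B\gamma\rangle\mathrm{vol}=-\alpha\wedge*B\gamma .$$
Hence $B{*}=-{*}B$ and $B\varphi=-*B\psi$. Finally $\xi\mapsto\xi\wedge\varphi$ is equivariant and nonzero on an irreducible module, so its image is a submodule isomorphic to $\mathbb R^7$, and $\Lambda^4_7$ is the only one. $\square$

Two checks against Lemma 1 at $\psi=\psi_{st}$, that is, $(p,q)=(0,-1)$. For $h=dx\wedge\mathrm{Re}\,\Omega=dx\wedge\varphi_{st}\in\Lambda^4_7$, varying $p$ gives $D\varphi[h]=\mathrm{Im}\,\Omega=*h$, so $J=1$. For $h=dx\wedge\mathrm{Im}\,\Omega$, varying $q$ changes $r$ only, and $D\varphi[h]=-dx\wedge\omega$. On the other hand $|\psi|^2=3+4=7$ and $\langle h,\psi\rangle=-4$, so the $\Lambda_1^4$ part of $h$ is $-\frac47\psi$, and the rest $h+\frac47\psi$ is in $\Lambda^4_{27}$. Therefore $Jh=-\frac37\psi-h-\frac47\psi=-\psi-h$ and $*Jh=-\varphi_{st}+\mathrm{Re}\,\Omega=-dx\wedge\omega$, in agreement. (There is no $\Lambda^4_7$ part: it would be $SU(3)$-invariant, so a multiple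 of $dx\wedge\mathrm{Re}\,\Omega$, and $h$ is orthogonal to that.)

For a unit covector $\xi$, the stabilizer in $G_2$ is $SU(3)$ acting on $\xi^\perp\cong\mathbb C^3$. By transitivity of $G_2$ on the unit sphere we may write $\varphi=\xi\wedge\omega+\mathrm{Re}\,\Omega$ and $\psi=\frac12\omega^2-\xi\wedge\mathrm{Im}\,\Omega$. We recall the orthogonal $SU(3)$-decomposition
$$\Lambda^3(\xi^\perp)=\mathbb R\,\mathrm{Re}\,\Omega\oplus\mathbb R\,\mathrm{Im}\,\Omega\oplus(\omega\wedge\Lambda^1)\oplus\Lambda_{12},\tag{7}$$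
with $\Lambda_{12}$ irreducible of dimension $12$. Since $\xi\wedge\varphi=\xi\wedge\mathrm{Re}\,\Omega$ for unit $\xi$, we have $|\xi\wedge\varphi|^2=4|\xi|^2$ for all $\xi$.

**The operators.** Fix a background metric $\bar g$ on $M$ (flat on $T^7$) and put
$$V(\psi)^k=g^{ij}(\Gamma^k_{ij}-\bar\Gamma^k_{ij}),\qquad Q_0(\psi)=d\,{*_\psi}\,d\,{*_\psi}\,\psi,\qquad Q(\psi)=Q_0(\psi)+d\big(\iota_{V(\psi)}\psi\big).$$
For closed $\psi$, $Q(\psi)=dd^*\psi+L_{V(\psi)}\psi$. In local coordinates $Q(\psi)=a^{ij}(x,\psi)\partial_i\partial_j\psi+b(x,\psi,\partial\psi)$ with $a^{ij}=a^{ji}$ and $a^{ij},b$ smooth. Put $a(\xi)=a^{ij}\xi_i\xi_j$, and $a_0(\xi)$ for the corresponding symbol of $Q_0$. We compare $Q$ with the linear operator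
$$A_\psi=-\Delta_g+\tfrac12DD^*\ \text{ on }\Omega^4(M),\qquad Df=df\wedge\varphi\quad(f\in C^\infty(M)),\qquad\Delta=dd^*+d^*d .$$
It is $L^2(g)$-symmetric, and its symbol is
$$\sigma_A(\xi)h=|\xi|^2h-\tfrac12\langle\xi\wedge\varphi,h\rangle\,\xi\wedge\varphi .\tag{8}$$
Since $|\xi\wedge\varphi|^2=4|\xi|^2$, the eigenvalues are $|\xi|^2$ (multiplicity $34$) and $-|\xi|^2$ (multiplicity $1$, on $\xi\wedge\varphi$). So $A_\psi$ is elliptic, with both signs.

**Lemma 6.** $a(\xi)h=\sigma_A(\xi)h$ whenever $\xi\wedge h=0$.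

*Proof.* By homogeneity let $|\xi|=1$, and write $h=\xi\wedge\chi$, $\chi\in\Lambda^3(\xi^\perp)$.

**Step 1: the two parts of the symbol.** The linearization of $*d*\psi=*d\varphi$ has leading part $*d{*}Jh=d^*Jh$, so $a_0(\xi)h=-\xi\wedge\iota_\xi Jh$. With $s=Dg(\psi)[h]$, linearizing the Christoffel symbols gives the symbol of $V$,
$$v(\xi)h=s(\xi^\sharp,\cdot)^\sharp-\tfrac12\mathrm{tr}(s)\,\xi^\sharp,\qquad a(\xi)h=a_0(\xi)h+\xi\wedge\iota_{v(\xi)h}\psi .$$
We go through the summands of (7).

**Step 2: $\chi=\mathrm{Re}\,\Omega$, the bad direction.** Here $h=\xi\wedge\varphi\in\Lambda^4_7$, so $s=0$ and $Jh=h$ by Lemma 5. Hence $a(\xi)h=-\xi\wedge\iota_\xi(\xi\wedge\mathrm{Re}\,\Omega)=-h$. And $\sigma_A(\xi)h=h-\frac12\cdot4h=-h$.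

**Step 3: $\chi\in\Lambda_{12}$, the good directions.** The $SU(3)$-modules $\Lambda^4_1,\Lambda^4_7,\mathbb R^7$ have dimension at most $7$, so they contain no copy of $\Lambda_{12}$. By Schur's lemma, applied to the projection of $\xi\wedge\Lambda_{12}$ to $\Lambda^4_1\oplus\Lambda^4_7$ and to the equivariant map $v(\xi)$ into $\mathbb R^7$, we get $h\in\Lambda^4_{27}$ and $v(\xi)h=0$. So $a(\xi)h=-\xi\wedge\iota_\xi(-h)=h$. Also $\langle\xi\wedge\varphi,h\rangle=\langle\mathrm{Re}\,\Omega,\chi\rangle=0$, so $\sigma_A(\xi)h=h$.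

**Step 4: the directions of Lie derivatives.** Consider $h=\xi\wedge\iota_X\psi$. For $X=\xi^\sharp$ this is $-\xi\wedge\mathrm{Im}\,\Omega$. For $X\perp\xi^\sharp$ it is $\xi\wedge(\iota_X\omega)\wedge\omega$. So these $h$ span $\xi\wedge(\mathbb R\,\mathrm{Im}\,\Omega\oplus\omega\wedge\Lambda^1)$, the rest of (7). Naturality of $Q_0$ under diffeomorphisms gives $DQ_0(\psi)[L_X\psi]=L_X(Q_0(\psi))$ for all vector fields $X$. The operator $X\mapsto L_X\psi$ is first order with symbol $\xi\wedge\iota_X\psi$, while the right side is first order in $X$. Comparing third-order terms, $a_0(\xi)h=0$. Naturality of $g$, $Dg(\psi)[L_X\psi]=L_Xg$, gives at top order $s=\xi\otimes X^\flat+X^\flat\otimes\xi$. Hence $v(\xi)h=X+\langle\xi,X\rangle\xi^\sharp-\langle\xi,X\rangle\xi^\sharp=X$ and $a(\xi)h=\xi\wedge\iota_X\psi=h$. Since $h\perp\xi\wedge\mathrm{Re}\,\Omega$, also $\sigma_A(\xi)h=h$. $\square$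

Now we see exactly where DeTurck's trick stops. It turns the zeros of the symbol in Step 4 into $+1$, as it should. In the direction $\xi\wedge\varphi$ of Step 2 the symbol is $-1$. No other gauge of this kind repairs that: if $V$ is replaced by any vector field $W(\psi)$ depending smoothly on $x,\psi,\partial\psi$, the added symbol has the form $\xi\wedge\iota_w\psi$, which by Step 4 is orthogonal to $\xi\wedge\mathrm{Re}\,\Omega$. So for $h=\xi\wedge\mathrm{Re}\,\Omega$ the number $\langle a(\xi)h,h\rangle=-|h|^2$ does not change. The gauge-fixed equation is forward in most directions and backward in one.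

What has been gained is that on closed forms the symbol is that of a *symmetric elliptic* operator. The next lemma lets us use this, although Lemma 6 only speaks of $h$ with $\xi\wedge h=0$.

**Lemma 7.** If $E^{ij}=E^{ji}$ are $\mathrm{End}(\Lambda^4)$-valued and $E^{ij}\xi_i\xi_j$ vanishes on $\ker(\xi\wedge\cdot)$ for all $\xi$, then $E^{ij}\partial_i\partial_jh=0$ for every closed $4$-form $h$.

*Proof.* The statement is pointwise, so take the point $0$ in coordinates. Only the homogeneous quadratic Taylor part $h_2$ of $h$ matters, and $dh=0$ forces $dh_2=0$, since $d$ lowers the polynomial degree by one. The Poincaré homotopy gives $h_2=d\eta_3$ with $\eta_3$ having homogeneous cubic coefficients. By polarization $\eta_3$ is a linear combination of forms $\langle\xi,x\rangle^3c$ with $c\in\Lambda^3$ constant. For each of these, $d\eta_3=3\langle\xi,x\rangle^2\,\xi\wedge c$, so $E^{ij}\partial_i\partial_jd\eta_3=6E^{ij}\xi_i\xi_j(\xi\wedge c)=0$. $\square$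

**Lemma 8.** Let $\psi_1,\psi_2$ be smooth families of closed positive forms on $M\times[0,\delta]$ with $\partial_t\psi_i=Q(\psi_i)$, and $h=\psi_1-\psi_2$. Then
$$\partial_th=A_{\psi_1(t)}h+R,\qquad|R|\le C_0(|h|+|\bar\nabla h|),\tag{9}$$
where $C_0$ depends only on a compact set of positive forms containing the values of $\psi_1,\psi_2$ and on bounds for their spatial $C^2$ norms.

*Proof.* In local coordinates
$$Q(\psi_1)-Q(\psi_2)=a^{ij}(\psi_1)\partial_i\partial_jh+\big(a^{ij}(\psi_1)-a^{ij}(\psi_2)\big)\partial_i\partial_j\psi_2+b(\psi_1,\partial\psi_1)-b(\psi_2,\partial\psi_2).$$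
A smooth function on an open set is Lipschitz on compact subsets, so all but the first term are $O(|h|+|\partial h|)$. For the first term apply Lemma 7 to $E=a(\psi_1)-\sigma_{A_{\psi_1}}$, which vanishes on $\ker(\xi\wedge\cdot)$ by Lemma 6, and to the closed form $h$. The first term equals $\sigma_{A}^{ij}\partial_i\partial_jh$, which is $A_{\psi_1}h$ plus terms of order at most one in $h$ with coefficients controlled by the spatial $C^2$ norm of $\psi_1$. $\square$

## 5. Gauge fixing by harmonic map heat flow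

To use (9) we must pass from a coflow solution to a solution of $\partial_t\hat\psi=Q(\hat\psi)$. The diffeomorphisms come from the harmonic map heat flow into the fixed target $(M,\bar g)$. Recall the tension field $\tau_{g,\bar g}(\phi)^\gamma=g^{ij}\big(\partial_i\partial_j\phi^\gamma-\Gamma^k_{ij}\partial_k\phi^\gamma+\bar\Gamma^\gamma_{\alpha\beta}(\phi)\partial_i\phi^\alpha\partial_j\phi^\beta\big)$. For $\phi=\mathrm{id}$ it is $g^{ij}(\bar\Gamma^k_{ij}-\Gamma_{ij}^k)$. This flow is forward parabolic whatever the coflow does. For Theorem C the existence time must be uniform.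

**Lemma 9.** Let $g(t)$, $t\in[0,T]$, be a smooth family of metrics on $M$ with $\|g\|_{C^6(M\times[0,T])}\le\Lambda$ and $g\ge\Lambda^{-1}\bar g$. There are $\delta\in(0,T]$ and $C$, depending only on $M,\bar g,T,\Lambda$, and a smooth solution on $M\times[0,\delta]$ of $\partial_t\phi=\tau_{g(t),\bar g}(\phi)$, $\phi_0=\mathrm{id}$, with each $\phi_t$ a diffeomorphism and $\phi_t,\phi_t^{-1}$ bounded in $C^3$ by $C$.

*Proof.* We use standard facts on linear equations $\partial_tw=g^{ij}\bar\nabla_i\bar\nabla_jw+(\text{lower order})+f$, $w(0)=0$, with scalar principal part on a closed manifold (Ladyzhenskaya–Solonnikov–Ural'tseva); there is no boundary, hence no compatibility condition. There is a unique solution. For $0<\beta<1<p<\infty$ it satisfies $\|w\|_{C^{k+2+\beta,(k+2+\beta)/2}}\le C\|f\|_{C^{k+\beta,(k+\beta)/2}}$ when the coefficients are bounded in $C^{k+\beta,(k+\beta)/2}$, and $\|w\|_{W^{2,1}_p}\le C\|f\|_{L^p}$ (two space derivatives and one time derivative in $L^p$). Here $C$ depends on the coefficient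 bounds, the ellipticity constant and $T$.

**Step 1: the torus, where the equation is linear.** This case suffices for Theorem A. On $T^7$ with $\bar g$ flat put $\phi=\mathrm{id}+w$. Since $\bar\Gamma=0$, the equation reads $\partial_tw^k=\Delta_{g(t)}w^k+\Delta_{g(t)}x^k$, with $\Delta_g$ here the analyst's Laplacian and $\Delta_gx^k=-g^{ij}\Gamma^k_{ij}$ globally defined. So $w$ exists and is smooth on $M\times[0,T]$, with a $C^{3+\beta,(3+\beta)/2}$ bound depending on $\Lambda$. As $w(0)=0$, $|Dw|\le\frac12$ for $t\le\delta(\Lambda)$. The general case has the same structure, with a nonlinear lower-order term.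

**Step 2: reduce the general case to a semilinear system.** Let $r_0$ be smaller than the injectivity radius of $\bar g$, and write $\phi_t(x)=e(x,w(x,t))$ with $e(x,w)=\exp^{\bar g}_xw$, $|w|<r_0$. In local coordinates $g^{ij}\partial_i\partial_j\phi=e_w\,g^{ij}\partial_i\partial_jw+(\text{terms in }x,t,w,\partial w)$ and $\partial_t\phi=e_w\,\partial_tw$, with $e_w$ invertible. The remaining terms of $\tau$ involve only $x,t,w,\partial w$. Multiplying by $e_w^{-1}$, the equation is equivalent to
$$\partial_tw=g^{ij}\bar\nabla_i\bar\nabla_jw+F(x,t,w,\bar\nabla w),\qquad w(0)=0,$$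
where $F$ is smooth for $|w|<r_0$, with $C^k$ bounds on compact sets controlled by $\|g\|_{C^{k+1}}$ and $\Lambda$.

**Step 3: a contraction with uniform $\delta$.** Let $p>9$, $\beta=1-9/p$, and $Z_\delta=\{z\in C([0,\delta];C^1):z(0)=0,\ \sup_t\|z\|_{C^1}\le r\}$ with $r<r_0$ small. For $z\in Z_\delta$ let $v=\mathcal T(z)$ solve $\partial_tv=g^{ij}\bar\nabla_i\bar\nabla_jv+f$, $v(0)=0$, where $f=F(\cdot,z,\bar\nabla z)$ on $[0,\delta]$, extended by $0$ to $[0,T]$. We extend so that the constants refer to the fixed interval $[0,T]$. The embedding $W^{2,1}_p\subset C^{1+\beta,(1+\beta)/2}$, valid as $p>n+2=9$, makes $\bar\nabla v$ $\beta/2$-Hölder and $v$ $(1+\beta)/2$-Hölder in time. As $v(0)=0$,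
$$\sup_{t\le\delta}\|v\|_{C^1}\le C\delta^{\beta/2}\|f\|_{L^p}.$$
Since $F$ is bounded for these arguments, $\mathcal T$ maps $Z_\delta$ to itself for small $\delta$. With $|F(\cdot,z,\bar\nabla z)-F(\cdot,z',\bar\nabla z')|\le C\|z-z'\|_{C^1}$, the same bound for differences shows that $\mathcal T$ is a contraction for $\delta=\delta(\Lambda)$ small. Let $w$ be the fixed point.

**Step 4: regularity.** We know $w\in C^{1+\beta,(1+\beta)/2}$, so $F(\cdot,w,\bar\nabla w)\in C^{\beta,\beta/2}$ and $w\in C^{2+\beta,1+\beta/2}$. Then $F(\cdot,w,\bar\nabla w)\in C^{1+\beta,(1+\beta)/2}$ and $w\in C^{3+\beta,(3+\beta)/2}$, with bounds depending on $\Lambda$. Iterating, $w$ is smooth on $M\times[0,\delta]$. Taking $r$ small makes $\phi_t$ as $C^1$-close to the identity as desired.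

**Step 5: $\phi_t$ is a diffeomorphism.** In both cases $\phi_t$ is a local diffeomorphism with $D\phi_t$ uniformly invertible, homotopic to $\mathrm{id}$. Hence it is a covering of degree one, that is, a diffeomorphism. Differentiating $D(\phi_t^{-1})=(D\phi_t)^{-1}\circ\phi_t^{-1}$ twice gives the $C^3$ bound on $\phi_t^{-1}$. $\square$

**Lemma 10.** Let $\psi(t)$ solve the coflow with initial form $\psi_0$, let $\phi_t$ be given by Lemma 9 for $g(t)=g_{\psi(t)}$ on a compact time interval, and put $\hat\psi=(\phi_t^{-1})^*\psi$. Then on $[0,\delta]$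
$$\partial_t\hat\psi=Q(\hat\psi),\qquad\hat\psi(0)=\psi_0,\qquad\partial_t\phi_t=-V(\hat\psi(t))\circ\phi_t,\tag{10}$$
and each $\hat\psi(t)$ is closed and positive.

*Proof.* Write $\partial_t\phi_t=U_t\circ\phi_t$. Since $\tau_{g,\bar g}(\phi)=\tau_{\phi_*g,\bar g}(\mathrm{id})\circ\phi$ and $\phi_*g_\psi=g_{\hat\psi}$, the field $U$ is the tension field of $\mathrm{id}:(M,g_{\hat\psi})\to(M,\bar g)$, which is $-V(\hat\psi)$. From $\psi=\phi^*\hat\psi$ we get $\phi^*(\partial_t\hat\psi+L_U\hat\psi)=\partial_t\psi=\phi^*(dd^*\hat\psi)$. So $\partial_t\hat\psi=dd^*\hat\psi+L_{V(\hat\psi)}\hat\psi=Q(\hat\psi)$, as $\hat\psi$ is closed. Positivity holds because $\phi_t$ preserves orientation. $\square$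

## 6. The growth rate of solutions of $u_t=Au+R$ when $A$ has both signs

Let $\psi_1$ be a smooth family of positive forms on $M\times[0,\delta]$, $A=A(t)=A_{\psi_1(t)}$, let $(\cdot,\cdot)$ and $\|\cdot\|$ be the $L^2(g_{\psi_1(t)})$ product and norm on $4$-forms, and let $\|\cdot\|_{H^k}$ be fixed Sobolev norms. Let $u$ be a smooth family of $4$-forms with
$$u_t=Au+R,\qquad\|R\|\le C_0\|u\|_{H^1}.\tag{11}$$
We want: $u(0)=0$ implies $u\equiv0$. The energy method would bound $\frac d{dt}\|u\|^2=2(Au,u)+\cdots$ above by $C\|u\|^2$. That fails because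
$$(Au,u)=-\|du\|^2-\|d^*u\|^2+\tfrac12\|D^*u\|^2\tag{12}$$
is not bounded above by a multiple of $\|u\|^2$. Splitting $u$ into forward and backward parts does not help directly: an energy estimate for the backward part needs data at the final time, which we do not have.

So look at the growth rate itself. Where $u(t)\neq0$ put
$$N=\frac{(Au,u)}{\|u\|^2},\qquad S=\frac{\|(A-N)u\|}{\|u\|}.$$
In the model case of a fixed symmetric matrix $A$ and $R=0$, let $u=\sum_ke^{\mu_kt}u_k$ with $u_k$ orthogonal eigenvectors. Then $N$ is the mean, and $S^2$ the variance, of the eigenvalues $\mu_k$ with weights $e^{2\mu_kt}\|u_k\|^2$, and $\dot N=2S^2\ge0$. So $\frac d{dt}\log\|u\|^2=2N(t)\le2N(t_1)$ for $t\le t_1$, hence $\|u(t)\|^2\ge\|u(t_1)\|^2e^{-2N(t_1)(t_1-t)}$, and $u$ cannot have vanished earlier. The sign of $A$ plays no role.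

The perturbation $R$ contains a first derivative, so it must be measured by $\|u\|_{H^1}/\|u\|$. If $A$ were semi-bounded, this would be controlled by $\sqrt{|N|+1}$. Here it is not: take $u=e_++e_-$ with unit orthogonal eigenvectors for eigenvalues $\pm\mu$. Then $N=0$ however large $\mu$ is. But $S=\mu$. The way out is that a cancellation in $N$ shows up in $S$, and $S^2$ is what we gain in $\dot N$.

**Lemma 11.** With constants $C_2,C_3\ge1$ depending only on $\psi_1,\delta,C_0$, wherever $u\ne0$:
$$\dot N\ge\tfrac12S^2-C_2(|N|+1),\qquad\Big|\tfrac d{dt}\log\|u\|^2-2N\Big|\le C_3\big(\sqrt S+\sqrt{|N|}+1\big).\tag{13}$$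

*Proof.* **Step 1: control $\|u\|_{H^1}$ by $S$ and $N$.** For fixed $s\in[0,\delta]$, $A(s)$ is elliptic of second order with smooth coefficients on a closed manifold, so $\|u\|_{H^2}\le C_s(\|A(s)u\|+\|u\|)$. Since $t\mapsto A(t)\in\mathcal L(H^2,L^2)$ is continuous, for $t$ near $s$ the error $C_s\|(A(t)-A(s))u\|\le\frac12\|u\|_{H^2}$ can be absorbed. By compactness of $[0,\delta]$, $\|u\|_{H^2}\le C(\|A(t)u\|+\|u\|)$ for all $t\in[0,\delta]$. With the interpolation $\|u\|_{H^1}^2\le C\|u\|\,\|u\|_{H^2}$ and $\|Au\|\le\|(A-N)u\|+|N|\|u\|$,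
$$\|u\|_{H^1}^2\le C\|u\|^2(S+|N|+1).\tag{14}$$

**Step 2: differentiate $\|u\|^2$.** The inner product depends on $t$; we absorb this in $R$. Let $B_t$ be the symmetric zeroth-order operator with $\frac d{dt}(v,w)=(B_tv,w)$ for $t$-independent $v,w$, and put $R'=R+\frac12Bu$. Then $\|R'\|\le C\|u\|_{H^1}$ and
$$\tfrac d{dt}\|u\|^2=2(u_t,u)+(Bu,u)=2(Au,u)+2(R',u).$$

**Step 3: differentiate $(Au,u)$.** By (12), $a_t(u)=(Au,u)$ is quadratic in derivatives of order at most one, with coefficients smooth in $t$. So the derivative $\dot a_t(u)$ of the form with $u$ held fixed satisfies $|\dot a_t(u)|\le C\|u\|_{H^1}^2$. Writing $a_t(\cdot,\cdot)$ for the associated bilinear form, also $|(Au,Bu)|=|a_t(u,Bu)|\le C\|u\|_{H^1}^2$. Therefore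
$$\tfrac d{dt}(Au,u)=\dot a_t(u)+2(Au,u_t)=2\|Au\|^2+2(Au,R')+O(\|u\|_{H^1}^2),$$
where $R=R'-\frac12Bu$ was used.

**Step 4: conclude.** From the definition of $N$, $\dot N\|u\|^2=\frac d{dt}(Au,u)-N\frac d{dt}\|u\|^2$. Since $\|(A-N)u\|^2=\|Au\|^2-N^2\|u\|^2$,
$$\dot N\|u\|^2=2\|(A-N)u\|^2+2((A-N)u,R')+O(\|u\|^2_{H^1})\ge\|(A-N)u\|^2-C\|u\|_{H^1}^2 .$$
By (14), $\dot N\ge S^2-C(S+|N|+1)$, and $CS\le\frac12S^2+\frac12C^2$ gives the first claim. By Step 2 and (14), $|\frac d{dt}\log\|u\|^2-2N|=2|(R',u)|/\|u\|^2\le C\|u\|_{H^1}/\|u\|\le C(S+|N|+1)^{1/2}$, which gives the second. $\square$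

**Lemma 12.** (i) If $u(0)=0$, then $u\equiv0$ on $[0,\delta]$.
(ii) There are $c_1,C_4>0$ depending only on $\psi_1,\delta,C_0$ such that if $u(0)\ne0$ and $N(0)\ge C_4$, then $\|u(\delta)\|^2\ge\|u(0)\|^2\exp(c_1N(0)-C_4)$.

*Proof of (i).* Suppose $u(t_1)\ne0$, and let $t_0=\max\{t<t_1:u(t)=0\}$. Then (13) holds on $(t_0,t_1]$.

**Step 1: $N$ is bounded above on $(t_0,t_1]$.** While $N\ge0$, (13) gives $(N+1)'\ge-C_2(N+1)$, so $(N+1)e^{C_2t}$ is nondecreasing. If $N(t)>0$, follow $N$ from $t$ up to $t_1$ or to its first zero, whichever comes first. In both cases $N(t)+1\le(|N(t_1)|+1)e^{C_2\delta}$. Put $K=1+(|N(t_1)|+1)e^{C_2\delta}$. Then $N\le K-1$ on $(t_0,t_1]$, and $Z=K-N\ge1$.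

**Step 2: an integral bound on $S$.** $N$ may tend to $-\infty$ as $t\to t_0$, so $\int S^2$ need not be bounded; we weight it. Since $|N|\le Z+K$ and $Z\ge1$,
$$(Z^{-1})'=\frac{\dot N}{Z^2}\ge\frac{S^2}{2Z^2}-\frac{C_2(Z+K+1)}{Z^2}\ge\frac{S^2}{2Z^2}-C .$$
As $0<Z^{-1}\le1$, integrating gives $\int_t^{t_1}S^2Z^{-2}\,dt'\le2+2C\delta$ for all $t\in(t_0,t_1]$.

**Step 3: $u$ cannot approach $0$.** By Young, $\sqrt S=(S^2/Z^2)^{1/4}(Z^{2/3})^{3/4}\le S^2/Z^2+Z^{2/3}$. So by (13)
$$\tfrac d{dt}\log\|u\|^2\le2K-2Z+C_3\Big(\frac{S^2}{Z^2}+Z^{2/3}+\sqrt{Z+K}+1\Big)\le C+C_3\frac{S^2}{Z^2},$$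
because $-2Z$ dominates $Z^{2/3}$ and $\sqrt{Z+K}$. Integrating over $[t,t_1]$ and using Step 2, $\log\|u(t)\|^2\ge\log\|u(t_1)\|^2-C$ for all $t\in(t_0,t_1]$. This contradicts $u(t)\to u(t_0)=0$.

*Proof of (ii).* **Step 1: $N$ stays large.** As long as $u\ne0$ and $N\ge0$ on $[0,t]$, $N(t)+1\ge(N(0)+1)e^{-C_2\delta}$. If $N(0)+1\ge2e^{C_2\delta}$, this forces $N\ge1$, so by continuity $N\ge1$ persists as long as $u\ne0$.

**Step 2: integrate.** Since $N\ge1$, $(-N^{-1})'=\dot N/N^2\ge\frac{S^2}{2N^2}-2C_2$, so $\int S^2/N^2\le2+4C_2\delta$. With $\sqrt S\le S^2/N^2+N^{2/3}$,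
$$\tfrac d{dt}\log\|u\|^2\ge2N-C_3\Big(\frac{S^2}{N^2}+N^{2/3}+\sqrt N+1\Big)\ge N-C-C_3\frac{S^2}{N^2}.$$
Hence $\log\|u(t)\|^2\ge\log\|u(0)\|^2+\int_0^tN-C$ as long as $u\neq0$ on $[0,t]$. In particular $u$ has no first zero in $[0,\delta]$. At $t=\delta$ insert $N\ge(N(0)+1)e^{-C_2\delta}-1$; this gives (ii) with $c_1=\delta e^{-C_2\delta}$ and $C_4$ large enough. $\square$

## 7. Uniqueness: proof of Theorem B

Let $\psi^1,\psi^2$ be solutions on $[0,\varepsilon)$ with the same $\psi_0$.

**Step 1: compare the gauge-fixed forms.** By Lemmas 9 and 10, on some $[0,\delta]$ we get diffeomorphisms $\phi_t^i$ and closed positive $\hat\psi^i$ with $\partial_t\hat\psi^i=Q(\hat\psi^i)$, $\hat\psi^i(0)=\psi_0$. By Lemma 8, $h=\hat\psi^1-\hat\psi^2$ satisfies (11) with $\psi_1=\hat\psi^1$ and a suitable constant, and $h(0)=0$. Lemma 12(i) gives $\hat\psi^1=\hat\psi^2=:\hat\psi$.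

**Step 2: undo the gauge.** By (10) both $\phi^i$ solve the same ODE $\partial_t\phi=-V(\hat\psi)\circ\phi$, $\phi_0=\mathrm{id}$. So $\phi^1=\phi^2$ and $\psi^1=(\phi^1)^*\hat\psi=(\phi^2)^*\hat\psi=\psi^2$ on $[0,\delta]$.

**Step 3: reach all times.** Let $t^*$ be the supremum of the times up to which $\psi^1=\psi^2$. If $t^*<\varepsilon$, they agree at $t^*$ by continuity, and Steps 1 and 2 restarted at the closed positive form $\psi^1(t^*)$ extend the agreement beyond $t^*$, a contradiction. $\square$

## 8. Symmetry of solutions, and the proofs of Theorems A and D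

**Lemma 13.** Every solution on $[0,\varepsilon)$ with initial form $\psi_0[f_0]$ has the form (4) for every $t$, with $r>0$.

*Proof.* **Step 1: a symmetry group.** We want a group so large that its invariant forms are exactly (4). Let $\Gamma$ be the finite group generated by $(z_1,z_2,z_3)\mapsto(iz_1,-iz_2,z_3)$ and $(z_1,z_2,z_3)\mapsto(z_1,iz_2,-iz_3)$. It preserves $\mathbb Z^6=\mathbb Z[i]^3$, $\omega$ and $\Omega$. Let $G$ be the group of diffeomorphisms of $T^7$ generated by $\Gamma$ and all translations in $y$. Its elements preserve the orientation and $\psi_0[f_0]$. If $\psi(t)$ is a solution and $\gamma\in G$, then $\gamma^*\psi(t)$ is a solution with the same initial form, so $\gamma^*\psi(t)=\psi(t)$ by Theorem B.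

**Step 2: use the translations and the cohomology class.** Translation invariance gives $\psi=\alpha(x,t)+dx\wedge\beta(x,t)$ with $\alpha\in\Lambda^4(\mathbb R^6)^*$, $\beta\in\Lambda^3(\mathbb R^6)^*$. Closedness gives $\partial_x\alpha=0$. Restricting the exact form $\psi(t)-\psi_0$ to $\{x\}\times T^6$, the constant-coefficient form $\alpha(t)-\frac12\omega^2$ is exact on $T^6$. Its integrals over coordinate subtori vanish, and these are its coefficients. So $\alpha(t)=\frac12\omega^2$.

**Step 3: use $\Gamma$ on $\beta$.** An element $\mathrm{diag}(i^{a_1},i^{a_2},i^{a_3})$ of $\Gamma$ has $\sum a_j\equiv0$ mod $4$. It multiplies $dz_i\wedge dz_j\wedge d\bar z_k$ with $\{i,j,k\}=\{1,2,3\}$ by $i^{a_i+a_j-a_k}=i^{-2a_k}$, and $dz_i\wedge dz_j\wedge d\bar z_i$ ($i\ne j$) by $i^{a_j}$. These $3+6=9$ forms are a basis of $\Lambda^{2,1}$ on which $\Gamma$ acts diagonally. The generators have exponents $(1,-1,0)$ and $(0,1,-1)$, so for each index some generator has exponent $\pm1$ there. For it, $i^{-2a_k}=-1$ and $i^{a_j}=\pm i$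 respectively. So no basis form is invariant, and $\Lambda^{2,1}\oplus\Lambda^{1,2}$ has no nonzero invariants. Hence $\beta\in\mathrm{span}(\mathrm{Re}\,\Omega,\mathrm{Im}\,\Omega)$. Positivity gives $r>0$ by Lemma 1. $\square$

**Proof of Theorem A.** The closed positive form was checked after Lemma 1. Suppose a solution on some $[0,\varepsilon)$ starts at $\psi_0[f_0]$. By Lemma 13 it has the form (4), so by Lemma 2 there is a smooth $v$ satisfying (2). By Lemma 4, $f_0=v(\cdot,\delta)$ is real analytic. So for $f_0$ not real analytic there is no solution. (A real analytic function vanishing on an interval vanishes identically, hence the example.) $\square$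

**Proof of Theorem D.** "Only if" is Lemma 13 followed by Lemma 2, for arbitrary $f_0$. "If" is Lemma 3. $\square$

## 9. Growth of high frequencies: proof of Theorem C

Theorem C uses no symmetry. It uses Lemma 12(ii): a small perturbation of high frequency in the backward direction grows so fast that no uniform bound on the solutions is possible.

**Step 1: set up the Baire argument.** $\mathcal P_c$ is open in an affine space $\psi_*+d\Omega^3$, and $d\Omega^3$ is closed in the Fréchet space $\Omega^4$ by Hodge theory. So $\mathcal P_c$ is a Baire space. Let $K_1\subset K_2\subset\cdots$ be an exhaustion of the bundle of positive $4$-forms by compact sets whose interiors cover it. Let $S_m$ be the set of $\psi_0\in\mathcal P_c$ for which there is a smooth solution on $[0,1/m]$ with values in $K_m$ and $\|\psi\|_{C^6(M\times[0,1/m])}\le m$. If $\psi_0$ admits a solution on $[0,\varepsilon)$, then on $[0,\varepsilon/2]$ its values form a compact set and its $C^6$ norm is finite, so $\psi_0\in S_m$ for all large $m$. It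 remains to show that each $S_m$ is nowhere dense.

**Step 2: what a counterexample would give.** Suppose $S_m$ is dense in a nonempty open $O\subset\mathcal P_c$. Fix $\psi_0\in S_m\cap O$ with a solution $\psi$ as in the definition of $S_m$, and put $\varphi_0=*_{\psi_0}\psi_0$. Choose an integer $L\ge1$ and $\rho>0$ with $\{\psi'\in\mathcal P_c:\|\psi'-\psi_0\|_{C^L}<\rho\}\subset O$.

**Step 3: an oscillating exact form in the backward direction.** We want a perturbation whose growth rate is of size $\lambda^2$. Let $\theta$ be a coordinate function near some point, $\chi\not\equiv0$ a cut-off supported where $d\theta\ne0$, and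
$$h_\lambda=\lambda^{-1}d\big(\chi\sin(\lambda\theta)\varphi_0\big)=\chi\cos(\lambda\theta)\,d\theta\wedge\varphi_0+\lambda^{-1}\sin(\lambda\theta)\,d(\chi\varphi_0),\qquad\|h_\lambda\|_{C^L}\le C\lambda^L .$$
Let $A_0=A_{\psi_0}$, with all norms and products taken for $g_{\psi_0}$. From $d^*(\rho_1k)=\rho_1d^*k-\iota_{d\rho_1}k$ and $D^*(\rho_1k)=\rho_1D^*k-\langle d\rho_1\wedge\varphi_0,k\rangle$ for functions $\rho_1$ and $4$-forms $k$,
$$d^*h_\lambda=\lambda\chi\sin(\lambda\theta)\,\iota_{d\theta}(d\theta\wedge\varphi_0)+O(1),\qquad D^*h_\lambda=\lambda\chi\sin(\lambda\theta)\,|d\theta\wedge\varphi_0|^2+O(1).$$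
With $|\iota_\xi(\xi\wedge\varphi)|^2=|\xi|^2|\xi\wedge\varphi|^2=4|\xi|^4$,
$$\|d^*h_\lambda\|^2=4\lambda^2\!\int\!\chi^2\sin^2(\lambda\theta)|d\theta|^4+O(\lambda),\qquad\tfrac12\|D^*h_\lambda\|^2=8\lambda^2\!\int\!\chi^2\sin^2(\lambda\theta)|d\theta|^4+O(\lambda).$$
As $dh_\lambda=0$, (12) gives
$$(A_0h_\lambda,h_\lambda)=-\|d^*h_\lambda\|^2+\tfrac12\|D^*h_\lambda\|^2=4\lambda^2\int\chi^2\sin^2(\lambda\theta)|d\theta|^4+O(\lambda).$$
Also $\|h_\lambda\|^2=4\int\chi^2\cos^2(\lambda\theta)|d\theta|^2+O(\lambda^{-1})$. By the Riemann–Lebesgue lemma (write $\sin^2$ and $\cos^2$ through $\cos(2\lambda\theta)$), the two integrals converge to $\frac12\int\chi^2|d\theta|^4$ and $\frac12\int\chi^2|d\theta|^2$. So there is $\mu>0$ with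
$$(A_0h_\lambda,h_\lambda)\ge2\mu\lambda^2\|h_\lambda\|^2,\qquad\|h_\lambda\|\ge2\mu\qquad\text{for all large }\lambda .$$

**Step 4: move into $S_m$.** The perturbed form itself may not lie in $S_m$, so we use density. For $\lambda$ large, $\psi_0+\lambda^{-L-1}h_\lambda$ is positive, lies in the class $c$, and is within $C\lambda^{-1}<\rho$ of $\psi_0$ in $C^L$; so it lies in $O$. By density there is $\psi_0^\lambda\in S_m$ with $\psi_0^\lambda-\psi_0=\lambda^{-L-1}(h_\lambda+e_\lambda)$ and $\|e_\lambda\|_{C^1}\le\lambda^{-1}$. Replacing $h_\lambda$ by $h_\lambda+e_\lambda$ changes $(A_0h_\lambda,h_\lambda)$ by $O(\|h_\lambda\|_{H^1}\|e_\lambda\|_{H^1}+\|e_\lambda\|_{H^1}^2)=O(\lambda\cdot\lambda^{-1})+O(\lambda^{-2})=O(1)$, and $\|h_\lambda\|$ by $O(\lambda^{-1})$. The quotient $N$ does not change under scaling. Hence for $u_\lambda(0)=\psi_0-\psi_0^\lambda$ and $\lambda$ large,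
$$N(0)\ge\mu\lambda^2,\qquad\|u_\lambda(0)\|\ge\mu\lambda^{-L-1}.\tag{15}$$

**Step 5: uniform gauge fixing.** The constants of Lemma 12 must not depend on $\lambda$. Let $\psi^\lambda$ be the solution for $\psi^\lambda_0$ from the definition of $S_m$. The metrics of $\psi$ and of all $\psi^\lambda$ satisfy the hypotheses of Lemma 9 with $T=1/m$ and one common $\Lambda$, because the values lie in $K_m$ and the $C^6$ norms are at most $m$. So there is a common $\delta=\delta(m)>0$, and by Lemma 10 the gauge-fixed forms $\hat\psi,\hat\psi^\lambda$ solve $\partial_t\hat\psi=Q(\hat\psi)$ on $[0,\delta]$ with initial values $\psi_0,\psi_0^\lambda$. By the $C^3$ bounds on $\phi_t^{\pm1}$, they take values in one compact set of positive forms and have spatial $C^2$ norms bounded independently of $\lambda$. With $\psi_1=\hat\psi$ fixed, (9) holds for $u_\lambda=\hat\psi-\hat\psi^\lambda$ with $C_0$ independent of $\lambda$. At $t=0$ the operator $A$ is $A_0$, so (15) is the statement about $N(0)$ that Lemma 12 needs.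

**Step 6: contradiction.** For $\lambda$ large, $\mu\lambda^2\ge C_4$, and Lemma 12(ii) gives
$$\|u_\lambda(\delta)\|^2\ge\mu^2\lambda^{-2L-2}\exp(c_1\mu\lambda^2-C_4)\to\infty\qquad(\lambda\to\infty).$$
But $\|\hat\psi(\delta)-\hat\psi^\lambda(\delta)\|$ is bounded uniformly in $\lambda$ by Step 5. So $S_m$ is not dense in any nonempty open set, that is, it is nowhere dense. Therefore $\bigcup_mS_m$, which contains all data admitting a solution, is meager, and by the Baire property its complement is dense in $\mathcal P_c$. $\square$
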